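\title{Almost periodic functionals on Fourier algebras need not form an algebra}

\begin{abstract}
For a locally compact group $G$, let $\mathcal{AP}(\hat G)$ and $\mathcal{WAP}(\hat G)$ be the spaces of almost periodic and of weakly almost periodic functionals on the Fourier algebra $A(G)$, viewed inside the group von Neumann algebra $\operatorname{VN}(G)$. We show that neither space need be a $C^*$-subalgebra of $\operatorname{VN}(G)$. If $G$ contains the free group $\mathbb F_2$ as a closed discrete subgroup, there is $T\in\mathcal{AP}(\hat G)$ with $T^*T\notin\mathcal{WAP}(\hat G)$, and the same happens for a compact connected group, an infinite product of special unitary groups. For discrete linear groups, each of the two spaces is a $C^*$-algebra exactly when the group is amenable, and $\mathcal{AP}(\hat G)$ is a $C^*$-algebra whenever $G$ has a closed abelian subgroup of finite index.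
\end{abstract}

\section{Introduction}

\subsection{The problem}

Let $G$ be a locally compact group and let $\lambda$ be its left regular representation on $L^2(G)$, $(\lambda(g)\xi)(x)=\xi(g^{-1}x)$. The group von Neumann algebra $\operatorname{VN}(G)$ is the von Neumann algebra generated by the unitaries $\lambda(g)$. Eymard's Fourier algebra $A(G)$ consists of the functions $a(g)=(\lambda(g)\xi\mid\eta)$ with $\xi,\eta\in L^2(G)$, normed by the infimum of $\|\xi\|\,\|\eta\|$ over all such representations. It is a commutative Banach algebra under pointwise operations, and it is the predual of $\operatorname{VN}(G)$ under the pairing $\langle T,a\rangle=(T\xi\mid\eta)$; in particular $\langle\lambda(g),a\rangle=a(g)$. Throughout, $(\cdot\mid\cdot)$ is a Hilbert space inner product, linear in the first variable, and $\langle\cdot,\cdot\rangle$ is the bilinear pairing of a Banach space with its dual.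

A Banach algebra $\mathfrak A$ acts on its dual by $\langle a\cdot\phi,b\rangle=\langle\phi,ba\rangle$ and $\langle\phi\cdot a,b\rangle=\langle\phi,ab\rangle$. A functional $\phi\in\mathfrak A^*$ is \emph{almost periodic} if the maps $a\mapsto a\cdot\phi$ and $a\mapsto\phi\cdot a$ from $\mathfrak A$ to $\mathfrak A^*$ are compact, and \emph{weakly almost periodic} if they are weakly compact, that is, if they send the unit ball to a relatively weakly compact set. For $\mathfrak A=A(G)$ the resulting subspaces of $\operatorname{VN}(G)$ are denoted by $\mathcal{AP}(\hat G)$ and $\mathcal{WAP}(\hat G)$. Since $A(G)$ is commutative, the two maps coincide. For $T\in\operatorname{VN}(G)$ we write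
\[
L_T\colon A(G)\to\operatorname{VN}(G),\qquad L_T(a)=a\cdot T,\qquad \langle L_T(a),b\rangle=\langle T,ab\rangle ,
\]
so that $T\in\mathcal{AP}(\hat G)$ if and only if $L_T$ is compact, and $T\in\mathcal{WAP}(\hat G)$ if and only if $L_T$ is weakly compact.

Both spaces are known to be $C^*$-subalgebras of $\operatorname{VN}(G)$ in special cases, for example if $G$ is abelian, or discrete and amenable. The question, posed in \cite{Runde}, is whether this holds in general: \emph{is $\mathcal{AP}(\hat G)$ a $C^*$-subalgebra of $\operatorname{VN}(G)$ for every locally compact group $G$, and is $\mathcal{WAP}(\hat G)$?}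

\subsection{Why one would expect a positive answer}

Let $G$ be compact and abelian, with discrete dual group $K$. The Fourier transform identifies $A(G)$ with $\ell^1(K)$ under convolution and $\operatorname{VN}(G)$ with $\ell^\infty(K)$ under the pointwise product. For point masses we have $\langle\delta_s\cdot\phi,\delta_t\rangle=\phi(st)$, so $L_\phi(\delta_s)$ is the translate $\phi_s$ of $\phi$. The unit ball of $\ell^1(K)$ is the closed absolutely convex hull of the $\delta_s$, and this hull operation preserves compactness and weak compactness. So $L_\phi$ is compact (weakly compact) exactly when the translates of $\phi$ form a relatively compact (relatively weakly compact) set. This explains the names. It also explains why $\mathcal{AP}(\hat G)$ is an algebra here: $(\phi\psi)_s=\phi_s\psi_s$, so the translates of $\phi\psi$ lie in the image of a compact set under multiplication. For $G=\mathbb Z$ both spaces equal $C(\mathbb T)\subset L^\infty(\mathbb T)$ (Lemma~\ref{lem:bai}). In general both spaces are closed, self-adjoint and contain every $\lambda(g)$ (Lemma~\ref{lem:basic}),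 hence the $C^*$-algebra that the $\lambda(g)$ generate. Only closure under products is in doubt.

The argument for compact abelian groups, however, rests on the fact that the maps $\phi\mapsto\delta_s\cdot\phi$ are multiplicative and that the $\delta_s$ span the unit ball. Nothing like this is available in general, and the answer is negative.

\subsection{Results}

\begin{theorem}\label{thm:free}
Let $G$ be a locally compact group containing $\mathbb F_2$ as a closed discrete subgroup. Then there is $T\in\mathcal{AP}(\hat G)$ with $T^*T\notin\mathcal{WAP}(\hat G)$. Hence neither $\mathcal{AP}(\hat G)$ nor $\mathcal{WAP}(\hat G)$ is a $C^*$-subalgebra of $\operatorname{VN}(G)$.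
\end{theorem}

One element $T$ settles both questions: $T$ and $T^*$ lie in the smaller space $\mathcal{AP}(\hat G)$, and their product does not lie in the larger space $\mathcal{WAP}(\hat G)$. Recall that $G$ is \emph{almost connected} if the quotient of $G$ by the connected component of the identity is compact, and that a group is \emph{linear} over a field $k$ if it is isomorphic to a subgroup of some $GL_d(k)$. For discrete $G$, let $C^*_r(G)$ be the norm closure of the span of the $\lambda(g)$.

\begin{corollary}\label{cor:range}
\begin{enumerate}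
\item[(i)] Let $G$ be a non-amenable almost connected locally compact group. Then neither $\mathcal{AP}(\hat G)$ nor $\mathcal{WAP}(\hat G)$ is an algebra.
\item[(ii)] Let $G$ be a discrete group that is linear over some field. The following are equivalent: $G$ is amenable; $\mathcal{AP}(\hat G)$ is a $C^*$-algebra; $\mathcal{WAP}(\hat G)$ is a $C^*$-algebra. In that case $\mathcal{AP}(\hat G)=\mathcal{WAP}(\hat G)=C^*_r(G)$.
\end{enumerate}
\end{corollary}

This suggests that amenability is the right hypothesis. It is not sufficient, since compact groups are amenable.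

\begin{theorem}\label{thm:compact}
Let $G=\prod_{l\ge1}\bigl(SU(n_l)\times SU(n_l)\bigr)$ with $n_l=l+3$. There is $T\in\mathcal{AP}(\hat G)$ with $T^*T\notin\mathcal{WAP}(\hat G)$. The same holds for every locally compact group containing $G$ as a closed subgroup.
\end{theorem}

On the positive side we have the following.

\begin{proposition}\label{prop:abelian}
If $G$ has a closed abelian subgroup of finite index, then $\mathcal{AP}(\hat G)$ is a $C^*$-subalgebra of $\operatorname{VN}(G)$.
\end{proposition}

These results do not classify the groups for which the two spaces are algebras. In particular, non-amenable discrete groups without free subgroups, and general amenable non-discrete groups, are not decided here.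

\subsection{The mechanism}

Whether $L_T$ is compact depends only on the bilinear form $(a,b)\mapsto\langle T,ab\rangle$, which tests $T$ against \emph{products} of two elements of the unit ball of $A(G)$. Such tests can miss most of an operator $T$ and still see $T^*T$. In a free group there are $R$ of norm at least $1$ with $\|L_R\|$ arbitrarily small and $\|L_{R^*R}\|\ge1$ (Example~\ref{ex:block}); Section~\ref{sec:free} adds up infinitely many such blocks. In a compact group $\|L_T\|=\|T\|$, so the smallness must be achieved modulo operators of finite rank. In Section~\ref{sec:compact} it comes from a vector in a tensor product that is almost orthogonal to all elementary tensors (Example~\ref{ex:entangled}). Section~\ref{sec:abelian} identifies the common source as the gap between the norm and the completely bounded norm, and shows that for $\mathcal{AP}(\hat G)$ nothing goes wrong when an abelian subgroup of finite index closes this gap.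

\section{The operators $L_T$ and passage to subgroups}\label{sec:prelim}

\begin{lemma}\label{lem:basic}
The spaces $\mathcal{AP}(\hat G)\subset\mathcal{WAP}(\hat G)$ are norm-closed, self-adjoint subspaces of $\operatorname{VN}(G)$ containing $\lambda(g)$ for every $g\in G$. Moreover $\|L_T\|\le\|T\|$.
\end{lemma}

\begin{proof}
We have $|\langle T,ab\rangle|\le\|T\|\,\|a\|\,\|b\|$, so $T\mapsto L_T$ is a linear contraction. The compact operators and the weakly compact operators form norm-closed subspaces, the first contained in the second. From $\langle\lambda(g),ab\rangle=a(g)b(g)$ we get $L_{\lambda(g)}(a)=a(g)\lambda(g)$, an operator of rank one.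

For $a\in A(G)$ put $\tilde a(g)=\overline{a(g^{-1})}$. If $a=(\lambda(\cdot)\xi\mid\eta)$, then $\tilde a=(\lambda(\cdot)\eta\mid\xi)$. So $a\mapsto\tilde a$ is a conjugate-linear, isometric, multiplicative bijection of $A(G)$, and $\langle T^*,a\rangle=(T^*\xi\mid\eta)=\overline{(T\eta\mid\xi)}=\overline{\langle T,\tilde a\rangle}$. Therefore
\[
\langle L_{T^*}(a),b\rangle=\overline{\langle T,\tilde a\tilde b\rangle}=\overline{\langle L_T(\tilde a),\tilde b\rangle}=\langle L_T(\tilde a)^*,b\rangle .
\]
Thus $L_{T^*}$ maps the unit ball onto the set of adjoints of the image of the unit ball under $L_T$, and the involution is a homeomorphism for the norm and for the weak topology.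
\end{proof}

A counterexample on a closed subgroup $H$ of $G$ gives one on $G$. The tool is \emph{Herz's restriction theorem}: restriction of functions defines a contraction $r\colon A(G)\to A(H)$ that maps the closed unit ball of $A(G)$ onto the closed unit ball of $A(H)$.

\begin{lemma}\label{lem:subgroup}
Let $H$ be a closed subgroup of $G$ and $r\colon A(G)\to A(H)$ the restriction map. Then $r^*\colon\operatorname{VN}(H)\to\operatorname{VN}(G)$ is an isometric $*$-homomorphism with $r^*(\lambda_H(h))=\lambda_G(h)$. For $S\in\operatorname{VN}(H)$ we have $S\in\mathcal{AP}(\hat H)$ if and only if $r^*(S)\in\mathcal{AP}(\hat G)$, and $S\in\mathcal{WAP}(\hat H)$ if and only if $r^*(S)\in\mathcal{WAP}(\hat G)$.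
\end{lemma}

\begin{proof}
Since $r$ maps unit ball onto unit ball, $r^*$ is isometric. Also $\langle r^*\lambda_H(h),a\rangle=a(h)=\langle\lambda_G(h),a\rangle$. So $r^*$ is a $*$-homomorphism on the span $D$ of the $\lambda_H(h)$, which is weak*-dense in $\operatorname{VN}(H)$. The map $r^*$, the involution, and multiplication by a fixed element are weak*-continuous. Hence $r^*(S^*)=r^*(S)^*$ for all $S$, and $r^*(SS')=r^*(S)r^*(S')$ extends from $D\times D$ first in $S'$ and then in $S$.

From $\langle r^*S,ab\rangle=\langle S,r(a)r(b)\rangle$ we get $L_{r^*S}=r^*\circ L_S\circ r$. So $L_{r^*S}$ maps the unit ball of $A(G)$ onto $r^*(B)$, where $B$ is the image of the unit ball of $A(H)$ under $L_S$. The range of the linear isometry $r^*$ is norm closed, hence weakly closed, and by the Hahn--Banach theorem $r^*$ is a homeomorphism onto its range for the weak topologies as well as for the norms. So $r^*(B)$ is relatively compact, or relatively weakly compact, exactly when $B$ is.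
\end{proof}

\subsection*{Discrete groups}

Let $\Gamma$ be a discrete group. The point mass $\delta_g=(\lambda(\cdot)\delta_e\mid\delta_g)$ lies in the unit ball of $A(\Gamma)$. Finitely supported functions are dense in $A(\Gamma)$: approximate $\xi$ and $\eta$ by finitely supported vectors. Hence $T\in\operatorname{VN}(\Gamma)$ is determined by its \emph{coefficients}
\[
\widehat T(g)=\langle T,\delta_g\rangle=(T\delta_e\mid\delta_g).
\]
As $T$ commutes with right translations, $T\delta_s=\sum_g\widehat T(g)\delta_{gs}$. Also $\widehat{T^*}(g)=\overline{\widehat T(g^{-1})}$, and $\widehat{a\cdot T}(g)=\langle T,a\delta_g\rangle=a(g)\widehat T(g)$, so $L_T(a)$ multiplies the coefficients of $T$ by $a$.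

For $\Gamma=\mathbb Z$, the unitary $\ell^2(\mathbb Z)\to L^2(\mathbb T)$, $\delta_n\mapsto z^n$, turns $\lambda(n)$ into multiplication by $z^n$. It identifies $\operatorname{VN}(\mathbb Z)$ with $L^\infty(\mathbb T)$, the algebra $C^*_r(\mathbb Z)$ with $C(\mathbb T)$, and the coefficients of $f\in L^\infty(\mathbb T)$ with its Fourier coefficients $\hat f(n)$.

To show that an element of $\operatorname{VN}(\Gamma)$ is \emph{not} weakly almost periodic, we cut it down to a subgroup on which $\mathcal{WAP}$ is known. The next two lemmas supply the cutting and the knowledge.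

\begin{lemma}\label{lem:expectation}
Let $H$ be a subgroup of a discrete group $\Gamma$. There is a linear contraction $E\colon\operatorname{VN}(\Gamma)\to\operatorname{VN}(H)$ with $\widehat{E(S)}=\widehat S|_H$, and $E$ maps $\mathcal{WAP}(\hat\Gamma)$ into $\mathcal{WAP}(\hat H)$.
\end{lemma}

\begin{proof}
Extension by zero, $b\mapsto\iota(b)$, is a contractive homomorphism $A(H)\to A(\Gamma)$ (Eymard): if $b=(\lambda_H(\cdot)\xi\mid\eta)$ and $\xi,\eta$ are extended by zero to $\Gamma$, then $(\lambda_\Gamma(g)\xi\mid\eta)$ equals $b(g)$ for $g\in H$, and vanishes for $g\notin H$ because $gH\cap H=\emptyset$. Put $E=\iota^*$. Then $\langle E(S),\delta_h\rangle=\langle S,\delta_h\rangle$ for $h\in H$, and $\langle E(S),bc\rangle=\langle S,\iota(b)\iota(c)\rangle$ gives $L_{E(S)}=E\circ L_S\circ\iota$, which is weakly compact if $L_S$ is.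
\end{proof}

A \emph{bounded approximate identity} of $A(\Gamma)$ is a bounded net $(e_i)$ with $\|e_ib-b\|\to0$ for all $b$. By Leptin's theorem, $A(G)$ has one when $G$ is amenable. For $\mathbb Z$ one can take the coefficients of the Fej\'er kernels, $e_r(n)=\max(1-|n|/r,0)$: they have norm at most $1$ because $e_r=(\lambda(\cdot)\xi_r\mid\xi_r)$ with $\xi_r=r^{-1/2}(\delta_0+\dots+\delta_{r-1})$, and $e_r\delta_n=e_r(n)\delta_n\to\delta_n$, which suffices by density.

\begin{lemma}\label{lem:bai}
Let $\Gamma$ be a discrete group such that $A(\Gamma)$ has a bounded approximate identity. Then $\mathcal{AP}(\hat\Gamma)=\mathcal{WAP}(\hat\Gamma)=C^*_r(\Gamma)$. In particular, both spaces equal $C(\mathbb T)$ for $\Gamma=\mathbb Z$.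
\end{lemma}

\begin{proof}
Lemma~\ref{lem:basic} gives $C^*_r(\Gamma)\subset\mathcal{AP}(\hat\Gamma)\subset\mathcal{WAP}(\hat\Gamma)$. Let $T\in\mathcal{WAP}(\hat\Gamma)$. For finitely supported $a$, the element $a\cdot T=\sum_ga(g)\widehat T(g)\lambda(g)$ lies in $C^*_r(\Gamma)$; by density and continuity of $L_T$ this holds for all $a\in A(\Gamma)$. The net $(e_i\cdot T)$ converges weak* to $T$, since $\langle e_i\cdot T,b\rangle=\langle T,e_ib\rangle\to\langle T,b\rangle$. By weak compactness of $L_T$ it has a weak cluster point, which is also a weak* cluster point and so equals $T$. A norm-closed subspace is weakly closed, so $T\in C^*_r(\Gamma)$.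
\end{proof}

\section{Free groups}\label{sec:free}

Let $F$ be a discrete free group on countably many generators, one of which is called $x$. Let $H=\langle x\rangle\cong\mathbb Z$. By Lemma~\ref{lem:subgroup} we view $\operatorname{VN}(H)=L^\infty(\mathbb T)$ as a subalgebra of $\operatorname{VN}(F)$. A function $f$ on $\mathbb T$ with absolutely convergent Fourier series then becomes the operator $\sum_n\hat f(n)\lambda(x^n)$. Such functions form a $*$-algebra.

\subsection{Sums over free generators}

All of the freeness that we need is contained in one inequality. Its scalar case produces the blocks, and its coefficients $f_i$ will allow us to add the blocks up.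

\begin{lemma}\label{lem:free-ineq}
Let $y_1,\dots,y_N$ be distinct generators other than $x$, and let $f_1,\dots,f_N$ have absolutely convergent Fourier series. Then
\[
\Bigl\|\sum_i\lambda(y_i)f_i\Bigr\|\le2\,\Bigl\|\sum_i|f_i|^2\Bigr\|_\infty^{1/2}.
\]
In particular $\|\sum_ic_i\lambda(y_i)\|\le2\|c\|_2$ for scalars $c_i$, and for $a\in A(F)$ and $s\in F$,
\begin{equation}\label{eq:l2}
\Bigl(\sum_i|a(y_is)|^2\Bigr)^{1/2}\le2\|a\| .
\end{equation}
\end{lemma}

\begin{proof}
We split $\lambda(y_i)$ according to whether multiplication by $y_i$ lengthens or shortens a word. Let $P_i$ and $Q_i$ be the projections of $\ell^2(F)$ onto the closed spans of the $\delta_w$ with $w$ a reduced word beginning with $y_i$ and with $y_i^{-1}$, respectively. If $w$ does not begin with $y_i^{-1}$, then $y_iw$ begins with $y_i$, so $P_i\lambda(y_i)\delta_w=\delta_{y_iw}$ and $Q_i\delta_w=0$. If $w=y_i^{-1}w'$ is reduced, then $y_iw=w'$ does not begin with $y_i$, so $P_i\lambda(y_i)\delta_w=0$ and $\lambda(y_i)Q_i\delta_w=\delta_{y_iw}$. Hence $\lambda(y_i)=P_i\lambda(y_i)+\lambda(y_i)Q_i$, and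
\[
\sum_i\lambda(y_i)f_i=A+B,\qquad A=\sum_iP_i\lambda(y_i)f_i,\qquad B=\sum_i\lambda(y_i)Q_if_i .
\]
The terms of $A$ have orthogonal ranges, so we estimate $A^*A$:
\[
A^*A=\sum_if_i^*\lambda(y_i)^*P_i\lambda(y_i)f_i\le\sum_if_i^*f_i .
\]
For $B$ we estimate $BB^*$, and here we use $y_i\ne x$. If $w$ begins with $y_{i'}^{-1}$ and $n\ne0$, then $x^nw$ is reduced and begins with $x^{\pm1}$, so $Q_i\lambda(x^n)Q_{i'}=0$. The $Q_i$ are mutually orthogonal. Hence $Q_ifQ_{i'}=\delta_{i,i'}\hat f(0)Q_i$ for every $f$ with absolutely convergent Fourier series, and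
\[
BB^*=\sum_{i,i'}\lambda(y_i)Q_if_if_{i'}^*Q_{i'}\lambda(y_{i'})^*=\sum_i\widehat{|f_i|^2}(0)\,\lambda(y_i)Q_i\lambda(y_i)^*\le\Bigl(\sum_i\widehat{|f_i|^2}(0)\Bigr)1 .
\]
The last sum is the mean of $\sum_i|f_i|^2$ over $\mathbb T$. So $\|A\|^2$ and $\|B\|^2$ are both at most $\|\sum_i|f_i|^2\|_\infty$.

For \eqref{eq:l2}, take $c_i=\overline{a(y_is)}$. Then $\|c\|_2^2=\langle\sum_ic_i\lambda(y_i)\lambda(s),a\rangle\le2\|c\|_2\|a\|$.
\end{proof}

\begin{example}[one block]\label{ex:block}
Let $R=m^{-1/2}\sum_{j=1}^m\lambda(y_j)$. Then $\|R\delta_e\|=1$, so $1\le\|R\|\le2$. For $a,b$ in the unit ball of $A(F)$, the Cauchy--Schwarz inequality and \eqref{eq:l2} give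
\[
|\langle R,ab\rangle|\le m^{-1/2}\sum_{j=1}^m|a(y_j)|\,|b(y_j)|\le4m^{-1/2},
\]
so $\|L_R\|\le4m^{-1/2}$: a product of two functions in $A(F)$ is summable along the generators, uniformly in $m$. On the other hand $\delta_e=\delta_e\delta_e$ and $\langle R^*R,\delta_e\rangle=\|R\delta_e\|^2=1$, so $\|L_{R^*R}\|\ge1$. Freeness is essential: if the $y_j$ generate a free abelian group, then $R$ is the function $m^{-1/2}(z_1+\dots+z_m)$ on $\mathbb T^m$, of norm $m^{1/2}$.
\end{example}

Take blocks $R_k$ on disjoint sets of $m_k$ generators, with $m_k$ growing fast. Then $\sum_kL_{R_k}$ converges in norm to a compact operator, but $\sum_kR_k$ does not converge in $\operatorname{VN}(F)$, since $\|\sum_{k\le K}R_k\delta_e\|=\sqrt K$. The remedy is to multiply $R_k$ on the right by functions $\varphi_k\in\operatorname{VN}(H)$ with disjoint supports. By Lemma~\ref{lem:free-ineq} the partial sums of $T=\sum_kR_k\varphi_k$ are then bounded. In $T^*T$ each diagonal term $\varphi_kR_k^*R_k\varphi_k$ leaves $\varphi_k^2$ on the subgroup $H$, just as $R^*R$ leaves $1$ in the example. So the part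 of $T^*T$ on $H$ is $\sum_k\varphi_k^2$, and we are free to make this function discontinuous.

\subsection{Proof of Theorem~\ref{thm:free}}

\emph{Construction.} Let $I_k=\{e^{it}:\frac1{2k+1}<t<\frac1{2k}\}$ for $k\ge1$; these arcs are disjoint. Choose $\varphi_k\in C^\infty(\mathbb T)$ with $0\le\varphi_k\le1$, with compact support in $I_k$, and equal to $1$ on a nonempty open arc. Put $h=\sum_k\varphi_k^2$, so $0\le h\le1$. Every neighborhood of $1\in\mathbb T$ contains open arcs on which $h=1$ and open arcs, between consecutive $I_k$, on which $h=0$. A continuous function equal to $h$ almost everywhere would take these values on these arcs, hence both values at $1$. So $h\in L^\infty(\mathbb T)\setminus C(\mathbb T)$.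

As $\varphi_k$ is smooth, $c_k=\sum_n|\hat\varphi_k(n)|<\infty$. Choose integers $m_k\ge1$ with $m_k\ge16^kc_k^2$, label the generators of $F$ other than $x$ as $y_{k,j}$ ($k\ge1$, $1\le j\le m_k$), and set
\[
T_k=m_k^{-1/2}\sum_{j=1}^{m_k}\lambda(y_{k,j})\,\varphi_k=m_k^{-1/2}\sum_{j=1}^{m_k}\sum_{n\in\mathbb Z}\hat\varphi_k(n)\,\lambda(y_{k,j}x^n),\qquad S_K=\sum_{k\le K}T_k .
\]

\emph{Step 1: $S_K$ converges weak* to some $T\in\operatorname{VN}(F)$.} Lemma~\ref{lem:free-ineq}, applied with $f_{k,j}=m_k^{-1/2}\varphi_k$, gives $\|S_K\|\le2\|\sum_{k\le K}\varphi_k^2\|_\infty^{1/2}\le2$. The group elements $y_{k,j}x^n$ are pairwise distinct, so $\widehat{S_K}(g)$ is eventually constant for each $g$. Thus $\langle S_K,a\rangle$ converges for finitely supported $a$, and by density and boundedness for all $a\in A(F)$. The limit $T$ has coefficients $\widehat T(y_{k,j}x^n)=m_k^{-1/2}\hat\varphi_k(n)$, and $\widehat T=0$ elsewhere.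

\emph{Step 2: $T\in\mathcal{AP}(\hat F)$.} Let $\|a\|,\|b\|\le1$. The series for $T_k$ converges in norm, so \eqref{eq:l2} with $s=x^n$ and the Cauchy--Schwarz inequality give
\[
|\langle T_k,ab\rangle|\le m_k^{-1/2}\sum_n|\hat\varphi_k(n)|\sum_{j=1}^{m_k}|a(y_{k,j}x^n)|\,|b(y_{k,j}x^n)|\le4m_k^{-1/2}c_k\le4\cdot4^{-k}.
\]
Hence $\|L_{T_k}\|\le4\cdot4^{-k}$. Each $T_k$ is a norm limit of linear combinations of the $\lambda(g)$, so $L_{T_k}$ is compact by Lemma~\ref{lem:basic}. Therefore $\sum_kL_{T_k}$ converges in norm to a compact operator, and this operator is $L_T$ because $\langle T,ab\rangle=\lim_K\langle S_K,ab\rangle$.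

\emph{Step 3: $E(T^*T)=h$}, where $E\colon\operatorname{VN}(F)\to\operatorname{VN}(H)$ is the map of Lemma~\ref{lem:expectation}. The vector $T\delta_e$ has coordinate $m_k^{-1/2}\hat\varphi_k(i+n)$ at $y_{k,j}x^{i+n}$, and its right translate $T\delta_{x^n}$ has coordinate $m_k^{-1/2}\hat\varphi_k(i)$ there. The sum over $j$ cancels the factor $m_k^{-1}$, so
\[
\widehat{T^*T}(x^n)=(T\delta_e\mid T\delta_{x^n})=\sum_k\sum_i\hat\varphi_k(i+n)\overline{\hat\varphi_k(i)}=\sum_k\widehat{\varphi_k^2}(n)=\hat h(n),
\]
the last equality by dominated convergence. So $E(T^*T)$ and $h$ have the same Fourier coefficients.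

\emph{Step 4: $T^*T\notin\mathcal{WAP}(\hat F)$.} Otherwise $h=E(T^*T)\in\mathcal{WAP}(\hat H)$ by Lemma~\ref{lem:expectation}, and $\mathcal{WAP}(\hat H)=C(\mathbb T)$ by Lemma~\ref{lem:bai}.

\emph{Step 5: from $F$ to $G$.} The group $\mathbb F_2$ contains a free group of countably infinite rank, that is, a copy of $F$. This copy is closed in the discrete group $\mathbb F_2$, which is closed in $G$, so it is a closed discrete subgroup of $G$. By Lemma~\ref{lem:subgroup}, $r^*(T)\in\mathcal{AP}(\hat G)$ and $r^*(T)^*r^*(T)=r^*(T^*T)\notin\mathcal{WAP}(\hat G)$. By Lemma~\ref{lem:basic}, $r^*(T)$ and its adjoint lie in both spaces and their product lies in neither. \hfill$\square$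

\begin{remark}[squares]\label{rem:squares}
Already the square of a self-adjoint element can leave $\mathcal{WAP}(\hat F)$. The vector $T^*\delta_e$ is supported on the words $x^{-i}y_{k,j}^{-1}$, and $T^*\delta_{x^n}$ on the words $x^{-i}y_{k,j}^{-1}x^n$. For $n\ne0$ these reduced words end in different letters, so $\widehat{TT^*}(x^n)=(T^*\delta_e\mid T^*\delta_{x^n})=0$, and $E(TT^*)$ is a constant. Hence $E(T^*T+TT^*)\notin C(\mathbb T)$ and $T^*T+TT^*\notin\mathcal{WAP}(\hat F)$. Write $T=R_1+iR_2$ with $R_1,R_2$ self-adjoint; both lie in $\mathcal{AP}(\hat F)$ by Lemma~\ref{lem:basic}. Since $T^*T+TT^*=2(R_1^2+R_2^2)$, some self-adjoint $R\in\mathcal{AP}(\hat F)$ has $R^2\notin\mathcal{WAP}(\hat F)$.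
\end{remark}

\subsection{Proof of Corollary~\ref{cor:range}}

(i) By a theorem of Rickert \cite{Rickert} (see \cite[Thm.~3.8]{Paterson}), a non-amenable almost connected locally compact group contains $\mathbb F_2$ as a closed discrete subgroup. Apply Theorem~\ref{thm:free}.

(ii) If $G$ is discrete and amenable, Leptin's theorem and Lemma~\ref{lem:bai} show that both spaces equal the $C^*$-algebra $C^*_r(G)$; linearity is not needed for this. Now let $G$ be linear and not amenable. By the theorem of Tits \cite{Tits}, a linear group that does not contain $\mathbb F_2$ has a solvable subgroup of finite index (characteristic $0$), or a solvable normal subgroup with locally finite quotient (characteristic $p$). Such a group is amenable, because abelian and finite groups are amenable and amenability of discrete groups passes to extensions and directed unions; in the first case, replace the solvable subgroup by the intersection of its finitely many conjugates to make it normal. So $G$ contains $\mathbb F_2$, and by Theorem~\ref{thm:free} neither space is a $C^*$-algebra. \hfill$\square$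

\section{A compact connected group}\label{sec:compact}

If $G$ is compact, the constant function $1$ lies in $A(G)$, has norm $1$, and $L_T(1)=T$. Thus $\|L_T\|=\|T\|$, and blocks as in Example~\ref{ex:block} do not exist. Compactness of $L_T$ asks for less, though: $L_T$ must be small after an operator of finite rank has been subtracted, and that operator need not be of the form $L_R$. To exploit this we write $L_T$ as a matrix indexed by pairs of irreducible representations.

\subsection{The block matrix of $L_T$}

Let $G$ be compact, and let $\hat G$ be a set of representatives $\rho$ of the irreducible unitary representations, acting on spaces $H_\rho$ of finite dimension $d_\rho$. The trivial representation is denoted by $\mathbf 1$, the conjugate of $\rho$ by $\bar\rho$. By the Peter--Weyl theorem, $\lambda$ is the direct sum of $d_\rho$ copies of each $\rho$. So $\operatorname{VN}(G)$ is the algebra of bounded families $T=(T_\rho)_{\rho\in\hat G}$, $T_\rho\in B(H_\rho)$, with componentwise operations, the supremum norm, and $\lambda(g)=(\rho(g))_\rho$. Its predual $A(G)$ consists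 of the families $(\omega_\rho)$ of operators on the $H_\rho$ with $\|a\|=\sum_\rho\|\omega_\rho\|_1<\infty$ (trace norms), where
\[
a(g)=\sum_\rho\operatorname{tr}(\omega_\rho\,\rho(g)),\qquad\langle T,a\rangle=\sum_\rho\operatorname{tr}(\omega_\rho T_\rho).
\]

Fix $\rho,\tau\in\hat G$ and decompose $\rho\otimes\tau$ into irreducibles: choose isometric intertwiners $V_{\kappa,i}\colon H_\kappa\to H_\rho\otimes H_\tau$ whose ranges form an orthogonal decomposition of $H_\rho\otimes H_\tau$. Put
\[
X_{\rho,\tau}(T)=\sum_{\kappa,i}V_{\kappa,i}T_\kappa V_{\kappa,i}^*\in B(H_\rho\otimes H_\tau).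
\]
Let $a=\operatorname{tr}(\omega\rho(\cdot))$ and $b=\operatorname{tr}(\omega'\tau(\cdot))$. From $\rho(g)\otimes\tau(g)=\sum V_{\kappa,i}\kappa(g)V_{\kappa,i}^*$ we get $a(g)b(g)=\sum\operatorname{tr}\bigl(V_{\kappa,i}^*(\omega\otimes\omega')V_{\kappa,i}\,\kappa(g)\bigr)$, and hence
\begin{equation}\label{eq:block}
\langle T,ab\rangle=\operatorname{tr}\bigl((\omega\otimes\omega')X_{\rho,\tau}(T)\bigr).
\end{equation}
The relevant norm of $X\in B(H_1\otimes H_2)$ is therefore not the operator norm but
\[
\|X\|_{\mathrm{inj}}=\sup\bigl\{|(X(\xi\otimes\eta)\mid\xi'\otimes\eta')| : \xi,\xi'\in H_1,\ \eta,\eta'\in H_2\text{ unit vectors}\bigr\}.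
\]
Indeed, for the rank-one operators $\omega=(\,\cdot\mid\xi')\xi$ and $\omega'=(\,\cdot\mid\eta')\eta$ the trace of $(\omega\otimes\omega')X$ is $(X(\xi\otimes\eta)\mid\xi'\otimes\eta')$, and by the singular value decomposition the unit ball of the trace norm is the convex hull of the rank-one operators in it. So
\begin{equation}\label{eq:inj}
|\operatorname{tr}((\omega\otimes\omega')X)|\le\|\omega\|_1\|\omega'\|_1\|X\|_{\mathrm{inj}} .
\end{equation}

\begin{lemma}\label{lem:criterion}
Suppose that for every $\delta>0$ there is a finite set $\mathcal F\subset\hat G$ with $\|X_{\rho,\tau}(T)\|_{\mathrm{inj}}\le\delta$ whenever $\rho\notin\mathcal F$ and $\tau\notin\mathcal F$. Then $T\in\mathcal{AP}(\hat G)$.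
\end{lemma}

\begin{proof}
Let $Q$ be the projection of $A(G)$ that keeps the components in $\mathcal F$, and let $P=Q^*$. Both have finite rank, and
\[
L_T=L_TQ+PL_T(1-Q)+(1-P)L_T(1-Q).
\]
The first two terms have finite rank. If $a,b$ correspond to $(\omega_\rho),(\omega'_\tau)$, then \eqref{eq:block} and \eqref{eq:inj} give
\[
|\langle(1-P)L_T(1-Q)a,b\rangle|=\Bigl|\sum_{\rho,\tau\notin\mathcal F}\operatorname{tr}\bigl((\omega_\rho\otimes\omega'_\tau)X_{\rho,\tau}(T)\bigr)\Bigr|\le\delta\|a\|\,\|b\| .
\]
So $L_T$ is a norm limit of operators of finite rank.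
\end{proof}

\begin{example}[one component]\label{ex:entangled}
Let $n\le N$, let $\pi$ and $\pi'$ be the standard representations of the two factors of $SU(n)\times SU(N)$, each trivial on the other factor, and let $\kappa=\pi\otimes\pi'$, which is irreducible on $\mathbb C^n\otimes\mathbb C^N$. The unit vector $x=n^{-1/2}\sum_{i=1}^ne_i\otimes e_i$ is almost orthogonal to all elementary tensors: for unit vectors $\xi,\eta$,
\begin{equation}\label{eq:schmidt}
|(\xi\otimes\eta\mid x)|=n^{-1/2}\Bigl|\sum_{i=1}^n\xi_i\eta_i\Bigr|\le n^{-1/2}.
\end{equation}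
Let $Uv=(v\mid e_1\otimes e_1)x$, and let $T$ have the single nonzero component $T_\kappa=U$. Since $\pi\otimes\pi'=\kappa$, we have $X_{\pi,\pi'}(T)=U$, and \eqref{eq:schmidt} gives $\|U\|_{\mathrm{inj}}\le n^{-1/2}$ although $\|U\|=1$. But $X_{\pi,\pi'}(T^*T)=U^*U$ is the projection onto the elementary tensor $e_1\otimes e_1$, and $\|U^*U\|_{\mathrm{inj}}=1$. The block $X_{\kappa,\mathbf 1}(T)$ is $U$ again, now on $H_\kappa\otimes\mathbb C$, where $\|\cdot\|_{\mathrm{inj}}$ is the operator norm. This block is large, but it sits in the column $\tau=\mathbf 1$, which Lemma~\ref{lem:criterion} allows us to discard.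
\end{example}

In the infinite product we place such a $U$ at each pair of factors $(l,m)$ with $l\le m$. For $T^*T$, the blocks seen in the example then form a triangular array of ones, which is incompatible with weak compactness. The work lies in showing that $T$ is almost periodic, because $\kappa$ occurs in many other products $\rho\otimes\tau$ and all of these blocks must be controlled.

\subsection{How much of an elementary tensor lies in a subrepresentation}

For an isometry $V\colon K\to H_1\otimes H_2$ between finite-dimensional Hilbert spaces put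
\[
\beta(V)=\sup\{\|V^*(\xi\otimes\eta)\| : \xi\in H_1,\ \eta\in H_2\text{ unit vectors}\}\le1 .
\]
This number measures how close the range of $V$ comes to an elementary tensor.

\begin{lemma}\label{lem:beta}
\begin{enumerate}
\item[(a)] $\|VYV^*\|_{\mathrm{inj}}\le\|Y\|\,\beta(V)^2$ for $Y\in B(K)$.
\item[(b)] Let $W\colon K'\to H_1'\otimes H_2'$ be a second isometry, and regard $V\otimes W$ as a map $K\otimes K'\to(H_1\otimes H_1')\otimes(H_2\otimes H_2')$. Then $\beta(V\otimes W)\le\min(\beta(V),\beta(W))$.
\item[(c)] If $\rho,\tau,\kappa$ are irreducible representations of a compact group and $V\colon H_\kappa\to H_\rho\otimes H_\tau$ is an isometric intertwiner, then $\beta(V)^2\le d_\kappa/\max(d_\rho,d_\tau)$.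
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $|(YV^*(\xi\otimes\eta)\mid V^*(\xi'\otimes\eta'))|\le\|Y\|\,\beta(V)^2$ for unit vectors.

(b) The point is that unit vectors $\xi\in H_1\otimes H_1'$ and $\eta\in H_2\otimes H_2'$ need not be elementary tensors. Take Schmidt decompositions $\xi=\sum_is_i\,u_i\otimes u_i'$ and $\eta=\sum_jt_j\,v_j\otimes v_j'$, where $(u_i),(u_i'),(v_j),(v_j')$ are orthonormal systems and $\sum s_i^2=\sum t_j^2=1$. Write $(V\otimes W)^*=(1\otimes W^*)(V^*\otimes1)$. As $W^*$ is a contraction and the vectors $u_i'\otimes v_j'$ are orthonormal,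
\[
\|(V\otimes W)^*(\xi\otimes\eta)\|^2\le\Bigl\|\sum_{i,j}s_it_j\,V^*(u_i\otimes v_j)\otimes u_i'\otimes v_j'\Bigr\|^2=\sum_{i,j}s_i^2t_j^2\|V^*(u_i\otimes v_j)\|^2\le\beta(V)^2 .
\]
Exchanging the roles of $V$ and $W$ gives the other bound.

(c) The projection $p=VV^*$ has rank $d_\kappa$ and commutes with $\rho\otimes\tau$. Define $C\in B(H_\tau)$ by $(C\eta\mid\eta')=\sum_i(p(\xi_i\otimes\eta)\mid\xi_i\otimes\eta')$, where $(\xi_i)$ is an orthonormal basis of $H_\rho$. This sum is the trace of an operator on $H_\rho$, so it does not depend on the basis. Computing with the basis $(\rho(g)\xi_i)$ gives $(C\tau(g)\eta\mid\tau(g)\eta')=(C\eta\mid\eta')$, so $C$ commutes with $\tau$ and is a scalar by Schur's lemma. Since $\operatorname{tr}C=\operatorname{tr}p=d_\kappa$, the scalar is $d_\kappa/d_\tau$. Given unit vectors $\xi,\eta$, choose the basis with $\xi_1=\xi$. Then $\|V^*(\xi\otimes\eta)\|^2\le\sum_i\|V^*(\xi_i\otimes\eta)\|^2=(C\eta\mid\eta)=d_\kappa/d_\tau$. Exchanging $\rho$ and $\tau$ gives the bound $d_\kappa/d_\rho$.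
\end{proof}

\subsection{Representations of $SU(n)$}

Part (c) is useful when $\kappa$ is small compared with $\rho$ or $\tau$. For $SU(n)$ the standard representation $\pi$ on $\mathbb C^n$ and its conjugate are much smaller than all other nontrivial irreducible representations.

We recall the highest weight theory that is needed. Weights are elements of $\mathbb Z^n/\mathbb Z(1,\dots,1)$. The irreducible representations $V_\mu$ are indexed by their highest weights $\mu=(\mu_1\ge\dots\ge\mu_n=0)$. The set of weights of $V_\mu$ contains $\mu$ and is invariant under permutation of coordinates; $V_\mu(\gamma)$ denotes the weight space of weight $\gamma$. Weyl's dimension formula reads $\dim V_\mu=\prod_{i<j}(\mu_i-\mu_j+j-i)/(j-i)$. The symmetric power $\operatorname{Sym}^a\mathbb C^n$ has highest weight $(a,0,\dots,0)$ and dimension $\binom{n+a-1}{a}$; its conjugate has highest weight $(a,\dots,a,0)$. The raising operators $E_1,\dots,E_{n-1}$ map weight $\gamma$ to weight $\gamma+\alpha_i$, where $\alpha_i=e_i-e_{i+1}$, and act on tensor products as $E_i\otimes1+1\otimes E_i$. The multiplicity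 of $V_\nu$ in a representation is the dimension of the space of vectors of weight $\nu$ annihilated by all $E_i$. In $V_\mu$ the common kernel of the $E_i$ is the line $V_\mu(\mu)$.

\begin{lemma}\label{lem:su}
Let $n\ge4$, and let $\rho,\tau$ be irreducible representations of $SU(n)$.
\begin{enumerate}
\item[(a)] If $\rho\notin\{\mathbf 1,\pi,\bar\pi\}$, then $d_\rho\ge n(n-1)/2$. So $d_\rho\ge n$ for all $\rho\ne\mathbf 1$.
\item[(b)] For each $D$, only finitely many $\rho$ have $d_\rho\le D$.
\item[(c)] The multiplicity of $\pi$ in $\rho\otimes\tau$ is at most $1$.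
\item[(d)] $\pi\not\subset\rho\otimes\bar\rho$, and $\pi\not\subset\rho\otimes\tau$ if $\rho,\tau\in\{\pi,\bar\pi\}$.
\item[(e)] If $\rho\ne\mathbf 1$, $\tau\ne\mathbf 1$ and $V\colon\mathbb C^n\to H_\rho\otimes H_\tau$ is an isometric intertwiner for $\pi$, then $\beta(V)^2\le n/\max(d_\rho,d_\tau)\le2/(n-1)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\mu\ne0$ be the highest weight of $\rho$. Distinct permutations of the vector $\mu$ have the same coordinate sum, so they are distinct weights, and $d_\rho$ is at least their number. Group the coordinates of $\mu$ into classes of equal values; no class has size $n$. If some class has size $k$ with $2\le k\le n-2$, its position can be chosen in $\binom nk\ge\binom n2$ ways. If all classes have size $1$, there are $n!\ge\binom n2$ permutations. Otherwise the sizes are $1$ and $n-1$, so $\mu=(a,0,\dots,0)$ or $(a,\dots,a,0)$ and $\rho$ is $\operatorname{Sym}^a\mathbb C^n$ or its conjugate. For $a=1$ this is $\pi$ or $\bar\pi$, and for $a\ge2$ the dimension is at least $\binom{n+1}2$.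

(b) All factors in Weyl's formula are at least $1$, and the factor for $(i,i+1)$ is $1+\mu_i-\mu_{i+1}$. So $d_\rho\le D$ bounds all differences $\mu_i-\mu_{i+1}$.

(c) In terms of characters, the multiplicity is $\int\chi_\rho\chi_\tau\overline{\chi_\pi}=\int\chi_\rho\chi_{\bar\pi}\overline{\chi_{\bar\tau}}$, the multiplicity of $\bar\tau$ in $\rho\otimes\bar\pi$. The weight spaces of $\bar\pi$ have dimension at most $1$, so it suffices to prove the standard bound: the multiplicity of $V_\nu$ in $V_\mu\otimes W$ is at most $\dim W(\nu-\mu)$. Let $u\ne0$ have weight $\nu$ and be annihilated by all $E_i$, and write $u=\sum_\gamma u_\gamma$ with $u_\gamma\in V_\mu(\gamma)\otimes W(\nu-\gamma)$. Among the $\gamma$ with $u_\gamma\ne0$ choose one that maximizes $\sum_k(n+1-2k)\gamma_k$, a functional on weights that equals $2$ on each $\alpha_i$. Then $u_{\gamma+\alpha_i}=0$, so the component of $E_iu=0$ in $V_\mu(\gamma+\alpha_i)\otimes W$ is $(E_i\otimes1)u_\gamma$. Hence $u_\gamma$ lies in $V_\mu(\mu)\otimes W$, which forces $\gamma=\mu$. Thus $u\mapsto u_\mu$ is an injective linear map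 into $V_\mu(\mu)\otimes W(\nu-\mu)$.

(d) Let $\zeta=e^{2\pi i/n}$. The central element $\zeta1\in SU(n)$ acts on $\pi$ as the scalar $\zeta$. It acts on $\rho$ as a scalar of modulus $1$, hence on $\rho\otimes\bar\rho$ as $1$, and on the products of $\pi$ and $\bar\pi$ as $\zeta^2$, $1$ or $\zeta^{-2}$. None of these equals $\zeta$ when $n\ge4$.

(e) By (d) one of $\rho,\tau$ is outside $\{\mathbf 1,\pi,\bar\pi\}$, so $\max(d_\rho,d_\tau)\ge n(n-1)/2$ by (a). Apply Lemma~\ref{lem:beta}(c).
\end{proof}

\subsection{Proof of Theorem~\ref{thm:compact}}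

Index the factors of $G$ by $J=\{1,2,\dots\}\sqcup\{1',2',\dots\}$ and put $n_{l'}=n_l$, so that $G=\prod_{j\in J}SU(n_j)$. By the Peter--Weyl theorem, the elements of $\hat G$ are the products $\rho=\bigotimes_j\rho_j$ of irreducible representations $\rho_j$ of $SU(n_j)$, all but finitely many trivial. Characters and Haar measure are products, so the multiplicity of $\kappa$ in $\rho\otimes\tau$ is the product over $j$ of the multiplicities of $\kappa_j$ in $\rho_j\otimes\tau_j$. We also have:
\begin{equation}\label{eq:finite}
\text{for each $D$, only finitely many $\sigma\in\hat G$ satisfy $d_\sigma\le D$.}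
\end{equation}
Indeed, $\sigma_j\ne\mathbf 1$ forces $n_j\le d_{\sigma_j}\le D$ by Lemma~\ref{lem:su}(a), which leaves finitely many $j$, and at each of them Lemma~\ref{lem:su}(b) leaves finitely many $\sigma_j$.

\emph{Construction.} Let $\pi_j$ be the standard representation of the $j$-th factor, and let $\kappa_{l,m}=\pi_l\otimes\pi_{m'}\in\hat G$ act on $\mathbb C^{n_l}\otimes\mathbb C^{n_m}$. For $l\le m$ we have $n_l\le n_m$, and we put
\[
x_{l,m}=n_l^{-1/2}\sum_{i=1}^{n_l}e_i\otimes e_i,\qquad U_{l,m}v=(v\mid e_1\otimes e_1)\,x_{l,m}.
\]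
Let $T\in\operatorname{VN}(G)$ have components $U_{l,m}$ at $\kappa_{l,m}$ for $l\le m$, and $0$ elsewhere. Then $\|T\|=1$, and $S=T^*T$ has components $p_l\otimes p_m$ at $\kappa_{l,m}$ for $l\le m$ and $0$ elsewhere, where $p_l$ is the projection onto $\mathbb Ce_1\subset\mathbb C^{n_l}$.

\emph{Step 1: $S\notin\mathcal{WAP}(\hat G)$.} Put $a_l(g)=(\pi_l(g)e_1\mid e_1)=\operatorname{tr}(p_l\pi_l(g))$ and $b_m(g)=\operatorname{tr}(p_m\pi_{m'}(g))$, of norm $1$ in $A(G)$. The product $a_lb_m$ is $\operatorname{tr}((p_l\otimes p_m)\kappa_{l,m}(\cdot))$, so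
\[
\langle b_m\cdot S,a_l\rangle=\langle S,a_lb_m\rangle=\begin{cases}1,&l\le m,\\0,&l>m.\end{cases}
\]
The two iterated limits of this array differ, and weak compactness forbids that. Suppose $L_S$ is weakly compact. Let $\Phi\in\operatorname{VN}(G)$ be a weak cluster point of $(b_m\cdot S)_m$, and let $\mu\in A(G)^{**}=\operatorname{VN}(G)^*$ be a weak* cluster point of $(a_l)_l$. For fixed $l$, the number $\langle\Phi,a_l\rangle$ is a cluster point of a sequence that is eventually $1$; so $\langle\Phi,a_l\rangle=1$ for all $l$, and $\langle\mu,\Phi\rangle=1$. For fixed $m$, the number $\langle\mu,b_m\cdot S\rangle$ is a cluster point of a sequence that is eventually $0$; so $\langle\mu,b_m\cdot S\rangle=0$ for all $m$, and $\langle\mu,\Phi\rangle=0$ because $\Phi$ is a \emph{weak} cluster point. This is a contradiction.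

\emph{Step 2: the shape of a nonzero block of $T$.} Let $\rho,\tau\in\hat G$ with $X=X_{\rho,\tau}(T)\ne0$. Then $\kappa_{l,m}\subset\rho\otimes\tau$ for some $l\le m$. Call $j\in J$ \emph{matched} if $\tau_j=\bar\rho_j$; by Schur's lemma this is equivalent to $\mathbf 1\subset\rho_j\otimes\tau_j$, and the multiplicity is then $1$. So every $j\notin\{l,m'\}$ is matched, while $\pi_j\subset\rho_j\otimes\tau_j$ for $j\in\{l,m'\}$. By Lemma~\ref{lem:su}(d), $l$ and $m'$ are not matched. Thus they are the only unmatched coordinates, and the pair $(l,m)$ is determined by $(\rho,\tau)$. By Lemma~\ref{lem:su}(c), $\kappa_{l,m}$ has multiplicity $1$. Hence $X=VU_{l,m}V^*$ for any isometric intertwiner $V\colon H_{\kappa_{l,m}}\to H_\rho\otimes H_\tau$, such a $V$ being unique up to a scalar of modulus $1$. Let $\rho'$ and $\tau'=\bar\rho'$ be the products of the $\rho_j$ and of the $\tau_j$ over the matched $j$, both irreducible of dimension $d'$. We take $V=V'\otimes V_l\otimes V_{m'}$ with isometric intertwiners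
\[
V'\colon\mathbb C\to H_{\rho'}\otimes H_{\tau'},\qquad V_j\colon\mathbb C^{n_j}\to H_{\rho_j}\otimes H_{\tau_j}\quad(j=l,m').
\]
Lemma~\ref{lem:beta}(a) and (b) give
\begin{equation}\label{eq:min}
\|X\|_{\mathrm{inj}}\le\min\bigl(\beta(V')^2,\beta(V_l)^2,\beta(V_{m'})^2\bigr).
\end{equation}

\emph{Step 3: if $0<\delta<1$ and $\|X\|_{\mathrm{inj}}>\delta$, then $\min(d_\rho,d_\tau)<9\delta^{-5}$.} We have $d_\rho=d'd_{\rho_l}d_{\rho_{m'}}$ and $d_\tau=d'd_{\tau_l}d_{\tau_{m'}}$. By \eqref{eq:min} and Lemma~\ref{lem:beta}(c), $\delta<\beta(V')^2\le1/d'$, so $d'<\delta^{-1}$.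

Call $j\in\{l,m'\}$ \emph{split} if one of $\rho_j,\tau_j$ is trivial; the other contains $\pi_j$ and so equals $\pi_j$. If $j$ is not split, \eqref{eq:min} and Lemma~\ref{lem:su}(e) give $\delta<2/(n_j-1)$ and $\delta<n_j/\max(d_{\rho_j},d_{\tau_j})$. Hence $n_j<1+2\delta^{-1}<3\delta^{-1}$ and
\[
\max(d_{\rho_j},d_{\tau_j})<3\delta^{-2}\qquad\text{if $j$ is not split.}
\]
At a split coordinate $V_j$ is unitary and $\beta(V_j)=1$, so \eqref{eq:min} gives nothing there; what helps is that one of the two representations is trivial. There are four cases.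
\begin{enumerate}
\item[(1)] Neither $l$ nor $m'$ is split. Then $d_\rho<\delta^{-1}(3\delta^{-2})^2=9\delta^{-5}$.
\item[(2)] Exactly one of them is split. The one of $\rho,\tau$ that is trivial at the split coordinate has dimension less than $\delta^{-1}\cdot3\delta^{-2}$.
\item[(3)] Both are split, and one of $\rho,\tau$ is trivial at both. That one has dimension $d'<\delta^{-1}$.
\item[(4)] Both are split, and each of $\rho,\tau$ is trivial at exactly one of them.
\end{enumerate}
Case (4) is the situation of Example~\ref{ex:entangled}, and it is the only case in which the choice of $U_{l,m}$ matters. Suppose first that $\rho_l=\pi_l$, $\tau_l=\mathbf 1$, $\rho_{m'}=\mathbf 1$, $\tau_{m'}=\pi_{m'}$. Then $H_\rho=H_{\rho'}\otimes\mathbb C^{n_l}$ and $H_\tau=H_{\tau'}\otimes\mathbb C^{n_m}$, and we may take $V_l\otimes V_{m'}$ to be the identity of $\mathbb C^{n_l}\otimes\mathbb C^{n_m}$. Let $V_x\colon\mathbb C\to\mathbb C^{n_l}\otimes\mathbb C^{n_m}$ be the isometry $1\mapsto x_{l,m}$, so that $Vx_{l,m}=(V'\otimes V_x)1$. For unit vectors $\xi,\xi'\in H_\rho$ and $\eta,\eta'\in H_\tau$,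
\[
|(X(\xi\otimes\eta)\mid\xi'\otimes\eta')|=|(V^*(\xi\otimes\eta)\mid e_1\otimes e_1)|\;|(Vx_{l,m}\mid\xi'\otimes\eta')|\le\beta(V'\otimes V_x)\le\beta(V_x)\le n_l^{-1/2},
\]
by Lemma~\ref{lem:beta}(b) and \eqref{eq:schmidt}. So $n_l<\delta^{-2}$ and $d_\rho=d'n_l<\delta^{-3}$. There is no bound on $n_m$, and none is needed. If instead $\tau_l=\pi_l$ and $\rho_{m'}=\pi_{m'}$, exchange $\rho$ and $\tau$: the flip $H_\rho\otimes H_\tau\to H_\tau\otimes H_\rho$ carries $X_{\rho,\tau}(T)$ to $X_{\tau,\rho}(T)$ and preserves $\|\cdot\|_{\mathrm{inj}}$, so $d_\tau<\delta^{-3}$.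

\emph{Step 4: conclusion.} For $0<\delta<1$ the set $\mathcal F=\{\sigma\in\hat G:d_\sigma<9\delta^{-5}\}$ is finite by \eqref{eq:finite}, and by Step 3 we have $\|X_{\rho,\tau}(T)\|_{\mathrm{inj}}\le\delta$ when $\rho,\tau\notin\mathcal F$. Lemma~\ref{lem:criterion} gives $T\in\mathcal{AP}(\hat G)$. The statement for groups containing $G$ as a closed subgroup follows from Lemma~\ref{lem:subgroup}, applied to $T$ and to $T^*T$. \hfill$\square$

\begin{remark}
The growth $n_l\to\infty$ enters through \eqref{eq:finite}, and the construction needs it. We have $\langle T,a_lb_m\rangle=(x_{l,m}\mid e_1\otimes e_1)=n_l^{-1/2}$ for $l\le m$ and $0$ for $l>m$. With $n_l$ constant, the argument of Step 1 would show that $T$ itself is not weakly almost periodic. The bound $n_l\ge4$ is used in Lemma~\ref{lem:su}(d), whose proof breaks down for $n=3$ because then $\zeta^{-2}=\zeta$.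
\end{remark}

\section{Abelian subgroups of finite index}\label{sec:abelian}

The proof of Proposition~\ref{prop:abelian} puts all operators $L_T$ inside a von Neumann algebra, where they can be multiplied. Write $M=\operatorname{VN}(G)$, so $M_*=A(G)$.

Since $L^2(G\times G)=L^2(G)\otimes L^2(G)$ and $\lambda(s,t)=\lambda(s)\otimes\lambda(t)$, we have $\operatorname{VN}(G\times G)=M\bar\otimes M$, the von Neumann tensor product. Lemma~\ref{lem:subgroup}, applied to the diagonal copy of $G$ in $G\times G$, yields the \emph{comultiplication}, an isometric $*$-homomorphism $\Gamma\colon M\to M\bar\otimes M$. The function $(a\otimes b)(s,t)=a(s)b(t)$ restricts to $ab$ on the diagonal, so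
\[
\langle\Gamma(T),a\otimes b\rangle=\langle T,ab\rangle=\langle L_T(a),b\rangle .
\]

An \emph{operator space} is a closed subspace $E$ of some $B(\mathcal H)$, with the norms that the matrix spaces $M_k(E)$ inherit from $B(\mathcal H^k)$. A linear map $u\colon E\to E'$ between operator spaces acts entrywise as $u^{(k)}\colon M_k(E)\to M_k(E')$, and $\|u\|_{cb}=\sup_k\|u^{(k)}\|\ge\|u\|$; the maps with $\|u\|_{cb}<\infty$ form the space $CB(E,E')$. A bounded linear functional has $\|u\|_{cb}=\|u\|$. The predual $M_*$ has a canonical operator space structure, and by a theorem of Effros and Ruan the assignment $X\mapsto u_X$, $\langle u_X(a),b\rangle=\langle X,a\otimes b\rangle$, is an isometric isomorphism of $M\bar\otimes M$ onto $CB(M_*,M)$. We have $u_{\Gamma(T)}=L_T$. The algebraic tensor product $M\otimes M$ corresponds to the bounded maps of finite rank, since these have the form $a\mapsto\sum_k\langle S_k,a\rangle S_k'$ with $S_k,S_k'\in M$. Its norm closure in $M\bar\otimes M$ is the $C^*$-algebra $M\otimes_{\min}M$.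

For every $G$, the set $\mathcal C=\Gamma^{-1}(M\otimes_{\min}M)$ is a $C^*$-subalgebra of $M$, because $\Gamma$ is a $*$-homomorphism. It consists of the $T$ for which $L_T$ is a limit of finite-rank maps in $\|\cdot\|_{cb}$. Since $\|\cdot\|\le\|\cdot\|_{cb}$, we have $\mathcal C\subset\mathcal{AP}(\hat G)$. The elements $T$ of Theorems~\ref{thm:free} and~\ref{thm:compact} lie outside $\mathcal C$, for otherwise $T^*T\in\mathcal C\subset\mathcal{AP}(\hat G)$. In both proofs $L_T$ was approximated by finite-rank maps in norm; no such approximation exists in $\|\cdot\|_{cb}$. Also $\|L_T\|_{cb}=\|\Gamma(T)\|=\|T\|$, so Example~\ref{ex:block} exhibits maps $L_R$ with $\|L_R\|_{cb}\ge1$ and $\|L_R\|$ small.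

\begin{proof}[Proof of Proposition~\ref{prop:abelian}]
Let $H$ be a closed abelian subgroup of index $n$. We show that $\mathcal{AP}(\hat G)\subset\mathcal C$.

\emph{$M$ embeds in $M_n(C(\Omega))$.} The complement of $H$ is a finite union of closed cosets, so $H$ is open and Haar measure of $G$ restricts to Haar measure of $H$. Let $g_1H,\dots,g_nH$ be the left cosets. Then $L^2(G)=\bigoplus_iL^2(g_iH)$, and left translation by $g_i$ identifies $L^2(H)$ with $L^2(g_iH)$. Under the resulting identification $L^2(G)=L^2(H)\otimes\mathbb C^n$, right translation by $h\in H$ becomes $\varrho(h)\otimes1$, where $\varrho$ is the right regular representation of the abelian group $H$. Left and right translations commute, so $M$ lies in the commutant of the operators $\varrho(h)\otimes1$. This commutant consists of the $n\times n$ matrices with entries in $\varrho(H)'$, and $\varrho(H)'=\operatorname{VN}(H)$. As $H$ is abelian, $\operatorname{VN}(H)$ is a commutative unital $C^*$-algebra, isomorphic to $C(\Omega)$ for a compact space $\Omega$. So $M\subset M_n(C(\Omega))$.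

\emph{The two norms are equivalent.} Every bounded linear map $u$ from an operator space $E$ into $M$ satisfies $\|u\|_{cb}\le n\|u\|$ (R.~R.~Smith). To see this, let $u_{ij,\omega}(e)$ be the $(i,j)$ entry of $u(e)$ at $\omega\in\Omega$; this is a functional on $E$ of norm at most $\|u\|$. For $e\in M_k(E)$, the value of $u^{(k)}(e)$ at $\omega$ is, after reordering the basis, an $n\times n$ block matrix with blocks $u_{ij,\omega}^{(k)}(e)$ of norm at most $\|u\|\,\|e\|$. Such a matrix has norm at most $n\|u\|\,\|e\|$, and the norm of $u^{(k)}(e)$ is the supremum over $\omega$.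

\emph{Compact maps are limits of finite-rank maps.} As a $C^*$-subalgebra of $M_n(C(\Omega))$, the algebra $M$ is subhomogeneous, that is, its irreducible representations have bounded dimension. Such an algebra is nuclear, and a nuclear $C^*$-algebra has a net $(\theta_i)$ of finite-rank contractions converging to the identity pointwise in norm, hence uniformly on compact sets. If $L_T$ is compact, then $\|\theta_iL_T-L_T\|\to0$. Write $\theta_iL_T=u_{X_i}$ with $X_i\in M\otimes M$. Then
\[
\|X_i-\Gamma(T)\|=\|\theta_iL_T-L_T\|_{cb}\le n\|\theta_iL_T-L_T\|\to0 ,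
\]
so $\Gamma(T)\in M\otimes_{\min}M$. Hence $\mathcal{AP}(\hat G)=\mathcal C$ is a $C^*$-subalgebra of $M$.
\end{proof}

The proof approximates $L_T$ in norm by maps of finite rank, so it gives no information about $\mathcal{WAP}(\hat G)$.

\begin{thebibliography}{9}

\bibitem{Paterson}
Paterson, \emph{Amenability}.

\bibitem{Rickert}
Rickert, Trans. Amer. Math. Soc. \textbf{127} (1967).

\bibitem{Runde}
Volker Runde, \emph{Completely almost periodic functionals}, arXiv:1011.4270 (2010).

\bibitem{Tits}
Tits, J. Algebra \textbf{20} (1972).

\end{thebibliography}
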